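\title{Noncommutative isotropy groups of simple derivations of polynomial rings}

\begin{abstract}
Let $k$ be a field of characteristic zero. D.~Yan conjectured that the group of automorphisms of $k[x_1,\dots,x_n]$ commuting with a simple derivation is conjugate to a group of translations. We show that this fails for every $k$ and every $n\ge 5$, by an explicit simple derivation whose isotropy group is not commutative. More generally, for every unipotent algebraic group $G$ over $k$ and every $n\ge\dim G+2$ there is a simple derivation in $n$ variables whose isotropy group is isomorphic to $G(k)$. Conversely, for $n\ge2$ an affine algebraic group that acts faithfully on $\mathbb A^n$ and commutes with a simple derivation is unipotent of dimension at most $n-2$; it is therefore commutative when $n\le4$. The conjecture is not decided here for $n=3,4$.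
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Throughout, $k$ is a field of characteristic zero and $R_n=k[x_1,\dots,x_n]$. A \emph{derivation} of a $k$-algebra $T$ is a $k$-linear map $d\colon T\to T$ with $d(fg)=g\,d(f)+f\,d(g)$. An ideal $I$ is \emph{stable} if $d(I)\subseteq I$, and $d$ is \emph{simple} if $0$ and $T$ are the only stable ideals. The \emph{isotropy group} $\operatorname{Aut}(T)_d$ is the group of $k$-automorphisms of $T$ that commute with $d$. A \emph{translation} of $R_n$ is an automorphism $x_j\mapsto x_j+c_j$ $(j=1,\dots,n)$ with $c_j\in k$.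

A derivation of $R_n$ is a polynomial vector field $d=\sum_j d(x_j)\,\partial_{x_j}$ on affine space, and a stable ideal describes a subvariety to which the field is tangent. For instance, the ideal of a point of $k^n$ is stable exactly when all the $d(x_j)$ vanish at that point, and a principal ideal $(a)$ is stable exactly when $a$ divides $d(a)$. A simple derivation is thus a vector field that leaves nothing algebraic invariant, and $\operatorname{Aut}(R_n)_d$ is its group of symmetries. (In characteristic $p$ the ideal $(x_1^p)$ is always stable, so the notion is empty there.)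

How many symmetries can such a field have? For $n=1$ write $d=P\,\partial_x$. The ideal $(P)$ is stable and $d=0$ is not simple, so a simple $d$ has $P=c\in k^*$. Conversely $c\,\partial_x$ is simple, because differentiating a nonzero element of a stable ideal often enough gives a nonzero constant. The automorphism $x\mapsto ax+b$ commutes with $c\,\partial_x$ if and only if $ac=c$, so the isotropy group is the group of translations. For $n=2$ the isotropy group of every simple derivation is trivial, by a theorem of Mendes and Pan. For $n=3$ symmetries reappear: the derivation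
\[
d(x)=1,\qquad d(y)=xy+1,\qquad d(p)=y
\]
of $k[x,y,p]$ is simple, and its isotropy group consists of the translations $p\mapsto p+c$ (Example~\ref{ex:groups}). In every dimension a nontrivial symmetry of a simple derivation has no fixed point and has infinite order (Theorem~\ref{thm:converse}(i)), just as a translation does. All of this points to the following statement, which we take from \cite{MMS}.

\begin{quote}
\textbf{Conjecture (D.~Yan).} If $d$ is a simple derivation of $R_n$, then there is $\phi\in\operatorname{Aut}(R_n)$ such that $\phi\operatorname{Aut}(R_n)_d\,\phi^{-1}$ is contained in the group of translations.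
\end{quote}

Since $\phi\operatorname{Aut}(R_n)_d\,\phi^{-1}=\operatorname{Aut}(R_n)_{\phi d\phi^{-1}}$, this is a statement about $d$ in suitable coordinates. The translation by $c\in k^n$ commutes with $d$ if and only if it fixes every coefficient $P=d(x_j)$. In that case $P(x+tc)-P(x)$ is a polynomial in $t$ that vanishes at all integers, so the translations by all multiples of $c$ commute with $d$ as well. The conjecture therefore says that symmetries have a single source: in suitable coordinates the coefficients of $d$ do not involve certain variables, and the symmetries are the translations in those variables.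

\subsection*{Results}
By the discussion above the conjecture holds for $n=1$ and $n=2$. It fails from $n=5$ on.

\begin{theorem}\label{thm:counter}
Let $n\ge5$, $N=n-3\ge2$, and $R_n=k[x,y,p_1,\dots,p_N,u]$. Define
\[
d(x)=1,\qquad d(y)=xy+1,\qquad d(p_j)=y^j\quad(1\le j\le N),\qquad d(u)=p_1y^2 .
\]
Then $d$ is simple and $\operatorname{Aut}(R_n)_d$ is not commutative. Hence $\operatorname{Aut}(R_n)_d$ is not conjugate to a subgroup of the group of translations.
\end{theorem}

To see where the noncommutativity comes from, take $n=5$ and read $d$ as differentiation. Then $p_1$ and $p_2$ are primitives of $y$ and $y^2$. The kernel of a simple derivation of a polynomial ring is $k$, so a symmetry that fixes $x$ and $y$ can only change the constants of integration: $p_1\mapsto p_1+a$, $p_2\mapsto p_2+b$. As long as one adjoins primitives of elements of $k[x,y]$, these changes are independent of each other and the group consists of translations. But $u$ is an iterated integral, a primitive of $p_1y^2$. Replacing $p_1$ by $p_1+a$ changes the integrand by $ay^2$, so $u$ must be replaced by $u+ap_2+c$. The correction involves $p_2$,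 which can itself be shifted, and the two shifts do not commute. In matrix form the last three equations read
\begin{equation}\label{eq:heis}
d(g)=gA,\qquad g=\begin{pmatrix}1&p_1&u\\0&1&p_2\\0&0&1\end{pmatrix},\qquad A=\begin{pmatrix}0&y&0\\0&0&y^2\\0&0&0\end{pmatrix},
\end{equation}
and the symmetries just found are $g\mapsto hg$ with $h$ a constant matrix of the same shape as $g$, that is, an element of the Heisenberg group. In this form the construction works for every unipotent group.

\begin{theorem}\label{thm:realize}
Let $G$ be a unipotent algebraic group over $k$ and let $n\ge\dim G+2$. There is a simple derivation $d$ of $R_n$ with $\operatorname{Aut}(R_n)_d\cong G(k)$.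
\end{theorem}

For the converse let $\bar k$ be an algebraic closure of $k$, and extend $d$ to $R_n\otimes_k\bar k$ linearly. An automorphism $\sigma$ of $R_n$ defines the map $\sigma^*\colon q\mapsto(\sigma(x_1)(q),\dots,\sigma(x_n)(q))$ of $\mathbb A^n(\bar k)=\bar k^{\,n}$, with $(\sigma f)(q)=f(\sigma^*q)$; a \emph{fixed point} of $\sigma$ is a fixed point of $\sigma^*$. If an affine algebraic group $G$ over $k$ acts on $\mathbb A^n_k$, then $G(\bar k)$ acts on $R_n\otimes\bar k$ by $(h\cdot f)(q)=f(h^{-1}q)$. The action is \emph{faithful} if only $h=1$ acts trivially, and it \emph{commutes with $d$} if every $h\in G(\bar k)$ commutes with $d$ on $R_n\otimes\bar k$.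

\begin{theorem}\label{thm:converse}
Let $n\ge2$ and let $d$ be a simple derivation of $R_n$.
\begin{enumerate}
\item[(i)] A nontrivial $\sigma\in\operatorname{Aut}(R_n)_d$ has no fixed point in $\mathbb A^n(\bar k)$, and $\operatorname{Aut}(R_n)_d$ is torsion-free.
\item[(ii)] Let an affine algebraic group $G$ over $k$ act faithfully on $\mathbb A^n_k$, commuting with $d$. Then $G$ is unipotent and $\dim G\le n-2$. In particular $G$ is commutative if $n\le4$.
\end{enumerate}
\end{theorem}

The two theorems match.

\begin{corollary}\label{cor:class}
Let $n\ge2$. An affine algebraic group $G$ over $k$ has a faithful action on $\mathbb A^n_k$ commuting with some simple derivation of $R_n$ if and only if $G$ is unipotent of dimension at most $n-2$. Noncommutative groups of this kind exist if and only if $n\ge5$.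
\end{corollary}

We do not decide the conjecture for $n=3$ and $n=4$. Theorem~\ref{thm:converse} shows only that a noncommutative \emph{algebraic} group of symmetries cannot occur there, so that counterexamples of the type of Theorem~\ref{thm:counter} start exactly at $n=5$.

Section~\ref{sec:tools} gives the criterion with which all our simple derivations are built, one variable at a time. Section~\ref{sec:counter} proves Theorem~\ref{thm:counter} by hand; it needs nothing about algebraic groups. Sections~\ref{sec:unip} and~\ref{sec:converse} prove Theorems~\ref{thm:realize} and~\ref{thm:converse}.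

\section{Adjoining a solution of a linear equation}\label{sec:tools}

In this section $T$ is a polynomial ring over $k$ in finitely many variables, so its units are the elements of $k^*$. Commutation can be tested on generators of $T$. Indeed, the commutator $[D,D']=DD'-D'D$ of two derivations is a derivation, and for an automorphism $\sigma$ the map $E=\sigma d-d\sigma$ satisfies $E(fg)=\sigma(f)E(g)+\sigma(g)E(f)$; either map vanishes once it vanishes on generators.

The first lemma is the way simplicity is used in practice.

\begin{lemma}\label{lem:eigen}
Let $d$ be a simple derivation of $T$. If $0\ne c\in T$ and $d(c)=\lambda c$ with $\lambda\in T$, then $c\in k^*$ and $\lambda=0$. In particular $\ker d=k$.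
\end{lemma}

\begin{proof}
The ideal $(c)$ is stable and nonzero, so $c$ is a unit, that is, $c\in k^*$. Then $\lambda c=d(c)=0$.
\end{proof}

To build simple derivations we add a variable $v$ that solves a linear equation $d(v)=av+b$ over a ring on which $d$ is already simple. One obstruction is visible: if $r\in T$ already solves the equation, then $d(v-r)=a(v-r)$ and the ideal $(v-r)$ is stable. There is no other.

\begin{lemma}\label{lem:extend}
Let $d$ be a simple derivation of $T$, extended to $T[v]$ by $d(v)=av+b$ with $a,b\in T$. If no $r\in T$ satisfies $d(r)=ar+b$, then $d$ is simple on $T[v]$. For $a=0$ the condition reads $b\notin d(T)$.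
\end{lemma}

\begin{proof}
We record first how $d$ acts on the two top coefficients. For $f=cv^e+c_1v^{e-1}+\cdots$ with coefficients in $T$,
\begin{equation}\label{eq:top}
d(f)=\bigl(d(c)+eac\bigr)v^e+\bigl(d(c_1)+(e-1)ac_1+ebc\bigr)v^{e-1}+\cdots ,
\end{equation}
since $d(cv^e)=d(c)v^e+ecv^{e-1}(av+b)$; in particular $d$ does not raise the $v$-degree.

Let $I\ne0$ be a stable ideal of $T[v]$ and let $e$ be the least $v$-degree of a nonzero element of $I$. The coefficients of $v^e$ in the elements of $I$ of degree at most $e$ form a nonzero ideal $J$ of $T$. If $c\in J$, then $d(c)+eac\in J$ by \eqref{eq:top}, hence $d(c)\in J$. So $J$ is stable, $J=T$ by simplicity, and $I$ contains a monic $f=v^e+c_1v^{e-1}+\cdots$. If $e=0$, then $1\in I$ and we are done. Let $e\ge1$. By \eqref{eq:top} with $c=1$, the element $d(f)-eaf\in I$ has degree less than $e$, so it is zero. Its coefficient of $v^{e-1}$ gives $d(c_1)+(e-1)ac_1+eb-eac_1=0$, that is, $d(c_1)=ac_1-eb$. Since $e$ is invertible in $k$, the element $r=-c_1/e$ exists, and $d(r)=ar+b$, contrary to the hypothesis.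
\end{proof}

All our towers start from $k[x]$ with $d=\partial_x$. Every polynomial in $x$ has a polynomial primitive, so Lemma~\ref{lem:extend} cannot be used with $a=0$ at this level; the first extension needs $a\neq0$. The solvability of the equation in $k[x]$ is then a matter of degrees.

\begin{lemma}\label{lem:degree}
Let $\mu\in k[x]$ be nonconstant and $\varepsilon\in k$. If $q\in k[x]$ satisfies $q'=\mu q+\varepsilon$, then $q=0$ and $\varepsilon=0$.
\end{lemma}

\begin{proof}
If $q\ne0$, then $\mu q+\varepsilon$ has degree $\deg\mu+\deg q>\deg q'$.
\end{proof}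

Adjoining a solution of $y'=xy+1$ (analytically, $y=e^{x^2/2}\int e^{-x^2/2}\,dx$) produces a ring with an infinite supply of elements that have no primitive.

\begin{lemma}\label{lem:plane}
Let $d(x)=1$ and $d(y)=xy+1$ on $k[x,y]$. Then $d$ is simple, and the powers $y^j$, $j\ge1$, are linearly independent over $k$ modulo $d(k[x,y])$.
\end{lemma}

\begin{proof}
The derivation $\partial_x$ is simple on $k[x]$, and $r'=xr+1$ has no solution in $k[x]$ by Lemma~\ref{lem:degree}. So $d$ is simple by Lemma~\ref{lem:extend}.

Let $P=\sum_{j\ge1}c_jy^j=d(F)$ with $c_j\in k$ and $F\in k[x,y]$. Suppose that $F$ has $y$-degree $e\ge1$, with leading coefficient $c\in k[x]$. By \eqref{eq:top}, $c'+exc=c_e\in k$, and Lemma~\ref{lem:degree} with $\mu=-ex$ gives $c=0$, a contradiction. So $F\in k[x]$ and $P=F'\in k[x]$. Since $P$ is divisible by $y$, it is zero.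
\end{proof}

\section{The counterexample}\label{sec:counter}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Put $S=k[x,y]$ and $T_j=S[p_1,\dots,p_j]$ for $0\le j\le N$, so that $R_n=T_N[u]$ and $d(T_j)\subseteq T_j$. Each new variable is a primitive of an element of the preceding ring, and by Lemma~\ref{lem:extend} with $a=0$ we must show that this element has no primitive in that ring. Lemma~\ref{lem:plane} controls primitives in $S$ only. To get down to $S$ we use the partial derivatives $\partial_{p_i}$, $i\le j$, on $T_j$. They commute with $d$, because for every generator $z$ of $T_j$ we have $d(z)\in S$ and $\partial_{p_i}(z)\in k$, so that $\partial_{p_i}d(z)=0=d\,\partial_{p_i}(z)$.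

\emph{Step 1: $d$ is simple on $T_j$ for $0\le j\le N$.} We use induction on $j$; the case $j=0$ is Lemma~\ref{lem:plane}. Let $j\ge1$ and suppose $y^j=d(F)$ with $F\in T_{j-1}$. For $i<j$ we get $d(\partial_{p_i}F)=\partial_{p_i}(y^j)=0$, so $\partial_{p_i}F=c_i\in k$ by Lemma~\ref{lem:eigen} applied to $T_{j-1}$. Then $q=F-\sum_{i<j}c_ip_i$ is killed by all $\partial_{p_i}$, so $q\in S$ because the characteristic is zero. Applying $d$ gives $y^j-\sum_{i<j}c_iy^i=d(q)$, which contradicts Lemma~\ref{lem:plane}.

\emph{Step 2: $d$ is simple on $R_n=T_N[u]$.} Suppose $p_1y^2=d(F)$ with $F\in T_N$. Applying $\partial_{p_1}$ and $\partial_{p_2}$ gives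
\[
d(\partial_{p_1}F)=y^2=d(p_2),\qquad d(\partial_{p_2}F)=0 .
\]
By Lemma~\ref{lem:eigen} for $T_N$, we have $\partial_{p_1}F=p_2+c$ and $\partial_{p_2}F=c'$ with $c,c'\in k$. Then $\partial_{p_2}\partial_{p_1}F=1$ and $\partial_{p_1}\partial_{p_2}F=0$, which is impossible.

\emph{Step 3: two symmetries that do not commute.} Define automorphisms $\alpha,\beta$ of $R_n$, fixing all variables not mentioned, by
\[
\alpha\colon\ p_1\mapsto p_1+1,\ \ u\mapsto u+p_2;\qquad\qquad \beta\colon\ p_2\mapsto p_2+1 .
\]
On a generator $z$ of $T_N$ both maps change $z$ by a constant and fix $d(z)\in S$, so they commute with $d$ there. On $u$,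
\[
d(\alpha(u))=p_1y^2+y^2=\alpha(p_1y^2)=\alpha(d(u)),\qquad d(\beta(u))=p_1y^2=\beta(d(u)).
\]
So $\alpha,\beta\in\operatorname{Aut}(R_n)_d$. But $\alpha\beta(u)=\alpha(u)=u+p_2$, while $\beta\alpha(u)=\beta(u+p_2)=u+p_2+1$. Translations commute with each other, and a group conjugate to a commutative group is commutative.
\end{proof}

\begin{remark}\label{rem:five}
The variables $p_3,\dots,p_N$ only fill up the dimension; the other five are all needed. The base needs two variables, since over $(k[x],\partial_x)$ no primitive can be adjoined. One primitive $p_1$ is not enough either. Suppose $d(u)=p_1f$ with $f\in S$, and suppose that the primitive of $f$ needed to follow a shift of $p_1$ has the form $q+cp_1$ with $q\in S$, $c\in k$, so that $f=d(q)+cy$. Then $u_1=u-qp_1-\frac c2p_1^2$ satisfies $d(u_1)=-qy\in S$, and $u_1$ is an ordinary primitive of an element of $S$. For $f=y$ one even gets $d(u-\frac12p_1^2)=0$, and simplicity is lost.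
\end{remark}

\section{Unipotent groups as isotropy groups}\label{sec:unip}

We now study the equation $d(g)=gA$ for an arbitrary unipotent group $G$. Three things are needed: a base ring $S$ that has the right dimension and no symmetries of its own, a criterion for the simplicity of $d$ on $S\otimes k[G]$, and the computation of the isotropy group.

\subsection{Unipotent groups in characteristic zero}\label{ss:facts}
Let $U_M$ be the group of upper triangular $M\times M$ matrices with $1$ on the diagonal. An affine algebraic group $G$ over $k$ is \emph{unipotent} if it is isomorphic to a closed subgroup of some $U_M$; equivalently, all elements of $G(\bar k)$ are unipotent. Fix an embedding $G\subseteq U_M$. Let $g_{ij}\in k[G]$ be the restrictions of the matrix coordinates and let $g=(g_{ij})$ be the \emph{generic matrix}. The $g_{ij}$ generate $k[G]$. For a $k$-algebra $T$, the group $G(T)$ consists of the matrices in $U_M(T)$ that satisfy the equations of $G$; these are the images of $g$ under the $k$-algebra homomorphisms $k[G]\to T$. We use the following standard facts about $\mathfrak g=\operatorname{Lie}(G)$.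
\begin{enumerate}
\item[(U1)] $\mathfrak g$ is a Lie algebra of strictly upper triangular matrices, hence nilpotent, and $\exp\colon\mathfrak g\to G$ is an isomorphism of varieties, with inverse $\log$; both series are finite sums. So $k[G]$ is the polynomial ring in the functions $\lambda\circ\log$, where $\lambda$ runs through a basis of the dual space $\mathfrak g^*$. Since $k$ is infinite, an element of $k[G]$ is determined by its values on $G(k)=\exp(\mathfrak g)$.
\item[(U2)] (Baker--Campbell--Hausdorff.) $\exp\xi\,\exp\eta=\exp(\xi+\eta+\omega)$ with $\omega\in[\mathfrak g,\mathfrak g]$, and $\omega=0$ if $[\xi,\eta]=0$.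
\item[(U3)] If $\mathfrak h\subseteq\mathfrak g$ is a subalgebra, then $H=\exp(\mathfrak h)$ is a closed subgroup with Lie algebra $\mathfrak h$. If $\mathfrak h$ is an ideal, then $H$ is normal, $G/H$ is unipotent with Lie algebra $\mathfrak g/\mathfrak h$, and the quotient map $\pi$ satisfies $\pi(\exp\eta)=\exp(\eta+\mathfrak h)$.
\item[(U4)] A nonzero nilpotent Lie algebra has a nonzero center.
\end{enumerate}

For $\xi\in\mathfrak g$, $f\in k[G]$ and $h\in G(k)$, the values $f(h\exp(t\xi))$ and $f(\exp(t\xi)h)$ are polynomials in $t$ whose coefficients are regular functions of $h$. Define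
\[
(\xi^\ell f)(h)=\frac{d}{dt}\Big|_{t=0}f\bigl(h\exp(t\xi)\bigr),\qquad (\xi^rf)(h)=\frac{d}{dt}\Big|_{t=0}f\bigl(\exp(t\xi)h\bigr).
\]
These are derivations of $k[G]$, the left-invariant and the right-invariant vector field of $\xi$, and they do not depend on the embedding. On the generic matrix, entry by entry,
\[
\xi^\ell(g)=g\xi,\qquad \xi^r(g)=\xi g .
\]
In particular both are linear in $\xi$. The field $\xi^\ell$ is an infinitesimal right multiplication, so it commutes with left multiplications, whose infinitesimal form is $\eta^r$. This is why $d$ will be built from the $\xi^\ell$ while the $\eta^r$ will play the role that the $\partial_{p_i}$ played in Section~\ref{sec:counter}.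

A derivation $D$ is \emph{locally nilpotent} if every element is killed by some power of $D$. By the Leibniz formula, $D^i(f)=0=D^j(f')$ implies $D^{i+j-1}(ff')=0$, so it suffices to test generators.

\begin{lemma}\label{lem:fields}
Let $\xi,\eta\in\mathfrak g$.
\begin{enumerate}
\item[(a)] $\eta^r$ is locally nilpotent, and $[\xi^r,\eta^r]=[\eta,\xi]^r$.
\item[(b)] If $f\in k[G]$ is killed by $\eta^r$ for all $\eta\in\mathfrak g$, then $f\in k$.
\item[(c)] If $\chi\in\mathfrak g^*$ vanishes on $[\mathfrak g,\mathfrak g]$, then $X=\chi\circ\log\in k[G]$ satisfies $\xi^\ell(X)=\xi^r(X)=\chi(\xi)$.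
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $(\eta^r)^M(g)=\eta^Mg=0$, and $\xi^r\eta^r(g)-\eta^r\xi^r(g)=\eta\xi g-\xi\eta g=[\eta,\xi]g$.

(b) The polynomial $\varphi(t)=f(\exp(t\eta))$ has derivative $\varphi'(t)=(\eta^rf)(\exp(t\eta))=0$, because $\exp((t+t')\eta)=\exp(t'\eta)\exp(t\eta)$. So $f(\exp\eta)=\varphi(1)=\varphi(0)=f(1)$ for all $\eta$, and $f$ is constant by (U1).

(c) By (U2), $X(hh')=X(h)+X(h')$. Hence $X(h\exp(t\xi))=X(\exp(t\xi)h)=X(h)+t\chi(\xi)$.
\end{proof}

For the Heisenberg group $G=U_3$ with $g$ as in \eqref{eq:heis} and the matrix units $E_{ij}$, multiplying out $gE_{ij}$ and $E_{ij}g$ gives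
\[
E_{12}^\ell=\partial_{p_1},\quad E_{23}^\ell=\partial_{p_2}+p_1\partial_u,\qquad E_{12}^r=\partial_{p_1}+p_2\partial_u,\quad E_{23}^r=\partial_{p_2},\qquad E_{13}^\ell=E_{13}^r=\partial_u .
\]

\subsection{A base without symmetries}
The ring $S\otimes k[G]$ must have $n$ variables, so $S$ must have $n-\dim G\ge2$ of them. Extra primitives, as in Theorem~\ref{thm:counter}, would bring extra translations into the isotropy group. We fill the dimension instead with solutions of equations like $y'=xy+1$. The equations must differ: if $y_1$ and $y_2$ both solved $y'=xy+1$, the ideal $(y_1-y_2)$ would be stable. Fix $r\ge1$, put $S_i=k[x,y_1,\dots,y_i]$ for $0\le i\le r$ and $S=S_r$, and define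
\[
\delta(x)=1,\qquad \delta(y_i)=x^iy_i+1\quad(1\le i\le r).
\]
To decide whether a linear equation has a solution in a tower of extensions, we need to remove the variables one at a time. The next lemma does this.

\begin{lemma}[Descent]\label{lem:descent}
Let $d$ be a simple derivation of a polynomial ring $T$, extended to $T[v]$ by $d(v)=av+b$ with $a,b\in T$. Let $Y\in T[v]$ satisfy $d(Y)=\mu Y+\nu$ with $\mu,\nu\in T$. If $Y$ has $v$-degree $e\ge1$, then its leading coefficient lies in $k^*$ and $\mu=ea$. In particular, $Y\in T$ if $\mu\ne ea$ for all integers $e\ge1$.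
\end{lemma}

\begin{proof}
Let $c$ be the leading coefficient. Since $e\ge1$, the term $\nu$ does not contribute to the coefficient of $v^e$, and \eqref{eq:top} gives $d(c)=(\mu-ea)c$. Apply Lemma~\ref{lem:eigen}.
\end{proof}

\begin{lemma}\label{lem:base}
\begin{enumerate}
\item[(a)] $\delta$ is simple on $S_i$ for $0\le i\le r$.
\item[(b)] The powers $y_1^j$, $j\ge1$, are linearly independent over $k$ modulo $\delta(S)$.
\item[(c)] Let $S=B_0\subset B_1\subset\dots\subset B_m=R$ be polynomial extensions $B_j=B_{j-1}[u_j]$, and let $d$ be a derivation of $R$ with $d|_S=\delta$ and $d(u_j)\in B_{j-1}$ that is simple on every $B_j$. Then every $\sigma\in\operatorname{Aut}(R)_d$ is the identity on $S$.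
\end{enumerate}
\end{lemma}

\begin{proof}
In each part Lemma~\ref{lem:descent} is applied to $S_j=S_{j-1}[y_j]$, where $a=x^j$; the variable $y_j$ can be removed as soon as $\mu\ne ex^j$ for all $e\ge1$.

(a) We use induction on $i$, starting from $(k[x],\partial_x)$. Let $\delta$ be simple on $S_0,\dots,S_{i-1}$ and let $q\in S_{i-1}$ satisfy $\delta(q)=x^iq+1$. Since $x^i\ne ex^j$ for $j<i$, we remove $y_{i-1},\dots,y_1$ in turn and find $q\in k[x]$, against Lemma~\ref{lem:degree}. So $\delta$ is simple on $S_i$ by Lemma~\ref{lem:extend}.

(b) Let $P=\sum_{j\ge1}c_jy_1^j=\delta(F)$ with $c_j\in k$, $F\in S$. Here $\mu=0\ne ex^j$ and $\nu=P\in S_1$, so $y_r,\dots,y_2$ can be removed and $F\in S_1$. Lemma~\ref{lem:plane} gives $P=0$.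

(c) We have $d(\sigma(x)-x)=\sigma(1)-1=0$, so $\sigma(x)=x+c$ with $c\in k$ by Lemma~\ref{lem:eigen}. Fix $i\in\{1,\dots,r\}$ and let $Y=\sigma(y_i)$. Applying $\sigma$ to the equation of $y_i$ gives
\[
d(Y)=(x+c)^iY+1 .
\]
For the variables $u_m,\dots,u_1$ we have $a=0\neq\mu$, so Lemma~\ref{lem:descent} removes them and $Y\in S$. An equality $ex^j=(x+c)^i$ with $e,j\ge1$ forces $c=0$ (set $x=0$), and then $j=i$ and $e=1$. If $c\ne0$, all the $y_j$ can therefore be removed and $Y\in k[x]$, against Lemma~\ref{lem:degree}. So $c=0$; this is where $r\ge1$ is used. Now $y_r,\dots,y_{i+1}$ can be removed, so $Y\in S_i$, and Lemma~\ref{lem:descent} for $y_i$ shows that $Y=\kappa y_i+b$ with $\kappa\in k$ and $b\in S_{i-1}$. Substituting,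
\[
\kappa(x^iy_i+1)+\delta(b)=x^i(\kappa y_i+b)+1,\qquad\text{that is,}\qquad \delta(b)=x^ib+(1-\kappa).
\]
As in (a) we get $b\in k[x]$, and Lemma~\ref{lem:degree} gives $b=0$ and $\kappa=1$. So $\sigma(y_i)=y_i$.
\end{proof}

\subsection{The derivation $d_A$ and its simplicity}
Let $G$ be unipotent of dimension $m$ and let $R=S\otimes_kk[G]$, a polynomial ring in $1+r+m$ variables by (U1). Extend the $\xi^\ell$ and $\eta^r$ to $R$ by $S$-linearity. For $A=\sum_if_i\xi_i\in S\otimes\mathfrak g$, a matrix with entries in $S$, define
\[
d_A=\delta\otimes1+\sum_if_i\,\xi_i^\ell,\qquad\text{so that}\qquad d_A|_S=\delta,\qquad d_A(g)=gA .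
\]
Every $\eta^r$ commutes with $d_A$: on $S$ both products vanish, and $\eta^rd_A(g)=\eta gA=d_A\eta^r(g)$. A linear form $\chi$ on $\mathfrak g$ extends $S$-linearly to $S\otimes\mathfrak g\to S$, with $\chi(A)=\sum_if_i\chi(\xi_i)$.

If $\chi$ vanishes on $[\mathfrak g,\mathfrak g]$, then $X=\chi\circ\log$ is a primitive of $\chi(A)$ by Lemma~\ref{lem:fields}(c), and simplicity requires that $\chi(A)$ have no primitive in $S$. The point of the next proposition is that nothing else is required: the condition sees only the commutative quotient of $G$, and all the iterated integrals come for free.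

\begin{proposition}\label{prop:simple}
The derivation $d_A$ is simple on $R$ if and only if
\begin{equation}\label{eq:star}
\chi(A)\notin\delta(S)\quad\text{for every nonzero }\chi\in\mathfrak g^*\text{ that vanishes on }[\mathfrak g,\mathfrak g].
\end{equation}
If this holds, then $R$ has a tower of subrings as in Lemma~\ref{lem:base}\textup{(c)}.
\end{proposition}

For \eqref{eq:heis}, condition \eqref{eq:star} says that $c_1y+c_2y^2\notin\delta(S)$ for $(c_1,c_2)\ne(0,0)$. Step~2 of Section~\ref{sec:counter} can be read as follows. If $v=u-F$ were killed by $d$, then $E_{12}^r(v)=p_2-\partial_{p_1}F$ and $E_{23}^r(v)=-\partial_{p_2}F$ would be constants, so the commutator $[E_{23}^r,E_{12}^r]=\partial_u$ would kill $v$, whereas $\partial_u(v)=1$. The general proof runs along the same line, with a central direction $\zeta$ in place of $E_{13}$; when $\zeta$ is not in $[\mathfrak g,\mathfrak g]$, the contradiction comes from \eqref{eq:star} instead.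

\begin{proof}
Write $d=d_A$. Suppose that $\chi(A)=\delta(q)$ with $q\in S$ and $\chi$ as in \eqref{eq:star}, and let $X=\chi\circ\log$. Then $d(X-q)=0$, and $X-q\notin k$ because $\eta^r(X-q)=\chi(\eta)\ne0$ for some $\eta$. By Lemma~\ref{lem:eigen}, $d$ is not simple.

Conversely, assume \eqref{eq:star}. We prove simplicity and the existence of the tower by induction on $m$; the case $m=0$ is Lemma~\ref{lem:base}(a). Let $m\ge1$.

\emph{Splitting off one variable.} By (U4) there is a nonzero central $\zeta\in\mathfrak g$. Let $Z=\exp(k\zeta)$ and $\bar G=G/Z$, with Lie algebra $\bar{\mathfrak g}=\mathfrak g/k\zeta$, and let $\bar A$ be the image of $A$ in $S\otimes\bar{\mathfrak g}$. Choose a basis $\lambda_1,\dots,\lambda_m$ of $\mathfrak g^*$ with $\lambda_m(\zeta)=1$ and $\lambda_i(\zeta)=0$ for $i<m$, and put $u_i=\lambda_i\circ\log$ and $u=u_m$. By (U3), in logarithmic coordinates $\pi\colon G\to\bar G$ is the projection $\mathfrak g\to\bar{\mathfrak g}$, so $k[\bar G]=k[u_1,\dots,u_{m-1}]$ inside $k[G]=k[u_1,\dots,u_m]$. By (U2), $\exp(t\zeta)\exp(\eta)=\exp(\eta+t\zeta)$, so $\zeta^r=\partial_u$ in these coordinates.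 With $B=S\otimes k[\bar G]$ we get
\[
R=B[u],\qquad B=\ker\zeta^r,\qquad \zeta^r(u)=1 .
\]
Since $\pi(h\exp(t\xi))=\pi(h)\exp(t\bar\xi)$, the field $\xi^\ell$ restricts to $\bar\xi^{\,\ell}$ on $k[\bar G]$, so $d$ restricts to $d_{\bar A}$ on $B$. A nonzero form $\bar\chi$ on $\bar{\mathfrak g}$ that vanishes on brackets pulls back to such a form $\chi$ on $\mathfrak g$, with $\chi(A)=\bar\chi(\bar A)$. So $\bar A$ satisfies \eqref{eq:star}, and by induction $d$ is simple on $B$ and $B$ has a tower. Finally $\zeta^r(d(u))=d(\zeta^ru)=d(1)=0$, so $b:=d(u)$ lies in $B$. By Lemma~\ref{lem:extend} it remains to show $b\notin d(B)$; then $d$ is simple on $R$, and $R=B[u]$ completes the tower.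

\emph{The element $b$ has no primitive in $B$.} Suppose $b=d(F)$ with $F\in B$, and put $v=u-F$. Then $R=B[v]$, $d(v)=0$ and $\zeta^r(v)=1$. We show that $v$ is, up to an element of $S$, an additive character of $G$. Since $d(\sum_ib_iv^i)=\sum_id(b_i)v^i$ for $b_i\in B$, and the kernel of $d$ on $B$ is $k$, we have $\ker d=k[v]$. Each $\eta^r$ commutes with $d$, so it maps $k[v]$ to itself, and it is locally nilpotent by Lemma~\ref{lem:fields}(a). This forces $\eta^r(v)\in k$: if $\eta^r(v)=P(v)$ with $\deg P\ge1$, then $\eta^r$ sends a nonconstant $Q(v)$ to $Q'(v)P(v)$, which is again nonconstant, and no power of $\eta^r$ kills $v$. Define $\chi(\eta)=\eta^r(v)\in k$. This form is linear, $\chi(\zeta)=1$, and by Lemma~\ref{lem:fields}(a)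
\[
\chi([\eta,\xi])=\xi^r\eta^r(v)-\eta^r\xi^r(v)=\xi^r(\chi(\eta))-\eta^r(\chi(\xi))=0 .
\]
So $\chi$ is as in \eqref{eq:star}. Let $X=\chi\circ\log$ and $q=v-X$. By Lemma~\ref{lem:fields}(c), $\eta^r(q)=0$ for all $\eta$. Write $q=\sum_\iota s_\iota\otimes f_\iota$ with $s_\iota\in S$ linearly independent over $k$ and $f_\iota\in k[G]$. Then every $f_\iota$ is killed by all $\eta^r$, hence constant by Lemma~\ref{lem:fields}(b), and $q\in S$. Therefore $0=d(v)=d(X)+d(q)=\chi(A)+\delta(q)$, so $\chi(A)=\delta(-q)$, against \eqref{eq:star}.
\end{proof}

\subsection{The isotropy group of $d_A$}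

\begin{proof}[Proof of Theorem~\ref{thm:realize}]
Let $m=\dim G$ and $r=n-m-1\ge1$, so that $R=S\otimes k[G]\cong R_n$. Choose $\xi_1,\dots,\xi_s\in\mathfrak g$ whose classes form a basis of $\mathfrak g/[\mathfrak g,\mathfrak g]$, and put
\[
A=\sum_{i=1}^sy_1^i\,\xi_i,\qquad d=d_A .
\]
For $\chi$ as in \eqref{eq:star}, the numbers $\chi(\xi_i)$ are not all zero, so $\chi(A)=\sum_i\chi(\xi_i)y_1^i\notin\delta(S)$ by Lemma~\ref{lem:base}(b). By Proposition~\ref{prop:simple}, $d$ is simple and $R$ has a tower as in Lemma~\ref{lem:base}(c).

For $h\in G(k)$ let $\sigma_h$ be the automorphism of $R$ that fixes $S$ and is induced by left multiplication by $h$ on $G$, so that $\sigma_h(g)=hg$. It commutes with $d$, since $d(hg)=hgA=\sigma_h(gA)$.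

Conversely, let $\sigma\in\operatorname{Aut}(R)_d$. By Lemma~\ref{lem:base}(c), $\sigma$ is the identity on $S$, so it fixes the entries of $A$. The matrix $\tilde g=\sigma(g)$ lies in $G(R)$, and it is a second solution of the equation, because $d(\tilde g)=\sigma(gA)=\tilde gA$. The quotient of two solutions is constant: differentiating $gg^{-1}=1$ gives $d(g^{-1})=-g^{-1}d(g)g^{-1}=-Ag^{-1}$, and hence
\[
d(\tilde gg^{-1})=\tilde gAg^{-1}-\tilde gAg^{-1}=0 .
\]
By Lemma~\ref{lem:eigen} the entries of $h=\tilde gg^{-1}\in G(R)$ lie in $k$. They satisfy the equations of $G$, so $h\in G(k)$ and $\sigma=\sigma_h$.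

Finally $\sigma_h\sigma_{h'}(g)=\sigma_h(h'g)=h'hg$, so $\sigma_h\sigma_{h'}=\sigma_{h'h}$, and $\sigma_h=1$ only for $h=1$. Hence $h\mapsto\sigma_{h^{-1}}$ is an isomorphism $G(k)\to\operatorname{Aut}(R)_d$.
\end{proof}

\begin{example}\label{ex:groups}
Take $r=1$ and $y=y_1$. For $G=U_2$, with generic entry $p$ and $A=yE_{12}$, we obtain the derivation of $k[x,y,p]$ from the introduction, and its isotropy group is $\{p\mapsto p+c\}$. For $G=U_3$ the classes of $E_{12},E_{23}$ form a basis of $\mathfrak g/[\mathfrak g,\mathfrak g]$, and $A=yE_{12}+y^2E_{23}$ gives \eqref{eq:heis}, the derivation of Theorem~\ref{thm:counter} for $n=5$. Multiplying $g$ on the left by $h=1+aE_{12}+bE_{23}+cE_{13}$ shows that its isotropy group consists exactly of the maps fixing $x,y$ with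
\[
p_1\mapsto p_1+a,\qquad p_2\mapsto p_2+b,\qquad u\mapsto u+ap_2+c\qquad(a,b,c\in k);
\]
it is the Heisenberg group over $k$.
\end{example}

\section{Algebraic groups of symmetries}\label{sec:converse}

In this section $R=R_n$ with $n\ge2$ and $d$ is a simple derivation of $R$. We prove Theorem~\ref{thm:converse} and Corollary~\ref{cor:class}.

\subsection{Reduction to an algebraically closed field}

\begin{lemma}\label{lem:closure}
The derivation $d$ is simple on $R\otimes\bar k$.
\end{lemma}

\begin{proof}
Let $I$ be a nonzero stable ideal of $R\otimes\bar k$. Pick $0\ne f\in I$ and a finite Galois extension $L/k$ that contains the coefficients of $f$. The product of the conjugates of $f$ under $\operatorname{Gal}(L/k)$ is nonzero, lies in $R$ because it is Galois invariant, and lies in $I$ because it is a multiple of $f$. So $I\cap R$ is a nonzero stable ideal of $R$, hence $1\in I$.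
\end{proof}

The group $\operatorname{Aut}(R)_d$ embeds in the isotropy group of $d$ on $R\otimes\bar k$. The hypotheses of Theorem~\ref{thm:converse}(ii) concern $G(\bar k)$, and unipotence, dimension and commutativity of $G$ can be tested over $\bar k$. So \emph{from now on $k=\bar k$}, and we write $G$ for $G(k)$.

\subsection{Fixed points, torsion, unipotence}
The fixed locus of a symmetry is invariant under the vector field; simplicity then leaves no room for it.

\begin{proof}[Proof of Theorem~\ref{thm:converse}\textup{(i)}]
Let $\sigma\in\operatorname{Aut}(R)_d$ and let $I_\sigma$ be the ideal generated by the elements $\sigma(f)-f$, $f\in R$. Since $d(\sigma(f)-f)=\sigma(df)-df$ is again such an element, $I_\sigma$ is stable. If $q$ is a fixed point of $\sigma$, then $(\sigma f)(q)=f(q)$ for all $f$, so $I_\sigma$ lies in the maximal ideal of $q$. Then $I_\sigma=0$ by simplicity, and $\sigma=1$.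

If $\operatorname{Aut}(R)_d$ had a nontrivial element of finite order, a power of it would have prime order $p$. By \cite[Theorem~1.2]{Serre}, a finite $p$-group acting on $\mathbb A^n$ over an algebraically closed field of characteristic different from $p$ has a fixed point. This contradicts the first part.
\end{proof}

Let now $G$ be as in part (ii). By faithfulness $G$ is a subgroup of $\operatorname{Aut}(R)_d$, so $G$ is torsion-free and all stabilizers of points are trivial.

\emph{$G$ is unipotent.} Embed $G$ in some $\mathrm{GL}_M$. By the Jordan decomposition, the semisimple and the unipotent part of an element of $G$ lie in $G$. If $G$ is not unipotent, it thus contains a semisimple element $\theta\ne1$. The Zariski closure of the group generated by $\theta$ is a nontrivial diagonalizable group, hence isomorphic to $(k^*)^a\times\Gamma$ with $\Gamma$ finite. Either $\Gamma\ne1$, or $a\ge1$ and $-1\in k^*$ has order $2$. In both cases $G$ has torsion, a contradiction.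

\subsection{The bound on the dimension}
Suppose $\dim G\ge n-1$. By (U4) and induction on the dimension (pass to the quotient by a central line and pull back), a nilpotent Lie algebra has ideals of every smaller dimension. By (U3) we may therefore replace $G$ by a closed subgroup and assume
\[
\dim G=n-1\ge1 .
\]
The plan mirrors the first observation of Remark~\ref{rem:five}. The quotient by $G$ is a curve. We show that its ring of functions is $k[t]$ with $d(t)=1$, and that $R$ is built from $k[t]$ in layers, much as by taking primitives. Since primitives over $k[t]$ already lie in $k[t]$, this will force $R=k[t]$.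

We recall how $G$ and $\mathfrak g=\operatorname{Lie}(G)$ act on $R$. Every $f\in R$ lies in a finite-dimensional $G$-stable subspace $V$ on which $G$ acts through an algebraic representation $\rho$. Since $G$ is unipotent, $V$ has a basis in which $\rho(G)$ consists of upper triangular matrices with $1$ on the diagonal. Then $\mathfrak g$ acts on $V$ by strictly upper triangular matrices, and $\exp(t\eta)\cdot f=\sum_j\frac{t^j}{j!}\eta^jf$, a finite sum. Four consequences will be used.
\begin{enumerate}
\item[(a)] If $h\cdot f=\lambda f$ with $h\in G$, $\lambda\in k$, $f\ne0$, then $\lambda=1$.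
\item[(b)] Any product of $\dim V$ elements of $\mathfrak g$ kills $V$.
\item[(c)] An element $f$ is $G$-invariant if and only if $\eta f=0$ for all $\eta\in\mathfrak g$, because $G=\exp(\mathfrak g)$.
\item[(d)] $d$ commutes with the action of $\mathfrak g$: compare the coefficients of $t$ in $d(\exp(t\eta)\cdot f)=\exp(t\eta)\cdot d(f)$.
\end{enumerate}
Let $K$ be the fraction field of $R$ and let $B=R^G$.

\emph{Step 1: $B$ is a normal domain of transcendence degree $1$.} Rosenlicht's theorem states that for a connected algebraic group acting on an irreducible variety $W$, the field of invariant rational functions has transcendence degree $\dim W$ minus the maximal dimension of an orbit. The group $G$ is connected by (U1), and its orbits have dimension $n-1$ because the stabilizers are trivial. So $K^G$ has transcendence degree $1$ over $k$. Let $f_1/f_2\in K^G$ be nonzero, with $f_1,f_2\in R$ coprime. For $h\in G$ we have $(h\cdot f_1)f_2=f_1(h\cdot f_2)$, and $h\cdot f_1,h\cdot f_2$ are coprime. Since $R$ is factorial with units $k^*$, there is $\lambda\in k^*$ with $h\cdot f_i=\lambda f_i$, and $\lambda=1$ by (a). Hence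 $K^G=\operatorname{Frac}(B)$ and $\operatorname{Frac}(B)\cap R=B$. An element of $\operatorname{Frac}(B)$ that is integral over $B$ is integral over $R$, so it lies in $R$, so in $B$.

\emph{Step 2: $B=k[t]$ is a polynomial ring in one variable.} The first difficulty is that a ring of invariants of a unipotent group is not given to us as finitely generated. We get finite generation by embedding $B$ into the functions on a line. Pick $b\in B\setminus k$ and two points of $\mathbb A^n$ where $b$ takes different values, and let $\psi\colon B\to k[\tau]$ be the restriction to the line through them. Then $\psi(b)$ is nonconstant, so $\psi$ is injective on $k[b]$. It is injective on $B$. Indeed, a nonzero $f\in B$ is algebraic over $k(b)$ by Step~1, so it satisfies an equation $\sum_{i=0}^{e}c_if^i=0$ with $c_i\in k[b]$ and $c_0\ne0$ (divide by a power of $f$); and $\psi(f)=0$ would give $\psi(c_0)=0$. Now $k[\tau]$ is a finitely generated module over the Noetherian ring $k[\psi(b)]$, hence so is its submodule $\psi(B)$. So $B$ is a finitely generated normal domain of dimension $1$, the coordinate ring of a smooth affine curve $C$.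 Such a curve is the complement of $e\ge1$ points in the smooth projective curve with the same function field. By L\"uroth's theorem a field strictly between $k$ and $k(\tau)$, or equal to $k(\tau)$, is purely transcendental, so this projective curve is $\mathbb P^1$. If $e\ge2$, a rational function with its only zero at one removed point and its only pole at another is a nonconstant unit of $B$, whereas the units of $B\subseteq R$ lie in $k^*$. So $e=1$ and $C\cong\mathbb A^1$.

\emph{Step 3: we may assume $d(t)=1$.} Since $d$ commutes with $G$, it maps $B$ to $B$, so $d(t)=P(t)\in k[t]$. By Lemma~\ref{lem:eigen}, $P\ne0$ because $t\notin k$, and $d(P)=P'(t)P$ then gives $P\in k^*$. Replace $t$ by $t/P$. Now $d=\partial_t$ on $B$; in particular $d$ is locally nilpotent on $B$.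

\emph{Step 4: $d$ is locally nilpotent on $R$.} We filter $R$ by the distance from being invariant. Put $F_{-1}=0$ and, for $j\ge0$,
\[
F_j=\{f\in R:\ \eta_0\eta_1\cdots\eta_jf=0\ \text{ for all }\eta_0,\dots,\eta_j\in\mathfrak g\}.
\]
Then $R=\bigcup_jF_j$ by (b) and $F_0=B$ by (c). Let $f\in F_j$. The elements $\eta_1\cdots\eta_jf$, with the $\eta_i$ taken from a fixed basis of $\mathfrak g$, are finitely many elements of $F_0=B$, so by Step~3 one power $d^a$ kills them all. By (d), $\eta_1\cdots\eta_j\,d^af=d^a\eta_1\cdots\eta_jf=0$ for basis elements $\eta_i$, hence for all $\eta_i$ by multilinearity. So $d^af\in F_{j-1}$, and after $j+1$ repetitions $f$ is killed by a power of $d$.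

\emph{Step 5: $R=k[t]$.} We show $f\in k[t]$ by induction on the least $a$ with $d^af=0$, the case $a=0$ being $f=0$. By induction $d(f)\in k[t]$, so $d(f)=Q'(t)=d(Q(t))$ for a polynomial $Q$, and $f-Q(t)\in\ker d=k$. Thus $R$ has transcendence degree $1$, which contradicts $n\ge2$.

This proves $\dim G\le n-2$. If $n\le4$, then $\dim\mathfrak g\le2$. A nilpotent Lie algebra of dimension $2$ is spanned by a central element and one more element, so $\mathfrak g$ is abelian, and $G=\exp(\mathfrak g)$ is commutative by (U2). The proof of Theorem~\ref{thm:converse} is complete. \qed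

\begin{remark}
The hypothesis $n\ge2$ cannot be dropped from the dimension bound: for $n=1$ the one-dimensional group of translations commutes with $\partial_x$. For $n=2$, part (ii) says that $G$ is unipotent of dimension $0$, hence trivial by (U1), in agreement with the theorem of Mendes and Pan.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
Here $k$ is again an arbitrary field of characteristic zero. Necessity is Theorem~\ref{thm:converse}(ii). Conversely, let $G$ be unipotent of dimension at most $n-2$, and let $R=S\otimes k[G]\cong R_n$ and $d=d_A$ be as in the proof of Theorem~\ref{thm:realize}. The group $G$ acts faithfully on $\operatorname{Spec}R=\operatorname{Spec}S\times G\cong\mathbb A^n_k$ by left multiplication on the second factor. An element $h\in G(\bar k)$ acts on functions by $\sigma_{h^{-1}}$, and the identity $d(h^{-1}g)=h^{-1}gA=\sigma_{h^{-1}}(gA)$ holds over $\bar k$, so the action commutes with $d$. For $n\le4$ all such groups are commutative by Theorem~\ref{thm:converse}(ii), and for $n\ge5$ the Heisenberg group, of dimension $3\le n-2$, is a noncommutative one.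
\end{proof}

\begin{thebibliography}{9}

\bibitem{MMS}
Sumit Chandra Mishra, Dibyendu Mondal, Pankaj Shukla,
\emph{On the Isotropy Groups of Non-Invertible Simple Derivations},
arXiv:2507.15525 (2025).

\bibitem{Serre}
Serre,
\emph{How to use finite fields for problems concerning infinite fields},
Contemp. Math. 487 (2009).

\end{thebibliography}
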